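\title{Periodic derived categories and piecewise hereditary algebras}

\begin{abstract}
Let $\Lambda$ be a finite dimensional algebra of finite global dimension over an arbitrary field, and let $n\ge1$. Folding a bounded complex into an $n$-periodic one embeds the orbit category $\mathrm D^b(\operatorname{mod}\Lambda)/\Sigma^n$ fully faithfully into the $n$-periodic derived category $\mathrm D_n(\operatorname{mod}\Lambda)$. We prove that, for each single $n$, this embedding is dense if and only if $\Lambda$ is piecewise hereditary. The link between the two conditions is the absence of paths of nonzero morphisms from an indecomposable complex $X$ to $\Sigma^{-r}X$ with $r\ge1$. From such a path we glue a periodic complex that is almost as thin as long indecomposable complexes can be and that cannot be cut along any short window of degrees; a count of projective summands shows that it is not a folded bounded complex.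
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Bbbk$ is a field and $\Lambda$ is a finite dimensional $\Bbbk$-algebra of finite global dimension $g$. Modules are right modules, $\operatorname{mod}\Lambda$ and $\operatorname{proj}\Lambda$ are the categories of finitely generated and of finitely generated projective modules, and $\mathcal T=\mathrm D^b(\operatorname{mod}\Lambda)$ is the bounded derived category with shift $\Sigma$. Fix a positive integer $n$. There are two ways to force $\Sigma^n$ to become the identity.

The first is formal. For a category $\mathcal C$ with an automorphism $F$, the \emph{orbit category} $\mathcal C/F$ has the objects of $\mathcal C$ and morphism spaces $\mathcal C/F(X,Y)=\bigoplus_{j\in\mathbb Z}\mathcal C(X,F^jY)$; the composite of $f\in\mathcal C(X,F^iY)$ and $f'\in\mathcal C(Y,F^jZ)$ is $F^if'\circ f$. This gives $\mathcal T/\Sigma^n$.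

The second changes the complexes. An \emph{$n$-periodic complex} is a complex $Z=(Z^p,d^p)_{p\in\mathbb Z}$ in $\operatorname{mod}\Lambda$ with $Z^{p+n}=Z^p$ and $d^{p+n}=d^p$ for all $p$. Morphisms are chain maps $f$ with $f^{p+n}=f^p$, and two of them are homotopic if they differ by $dh+hd$ for maps $h^p\colon Z^p\to Z'^{\,p-1}$ with $h^{p+n}=h^p$. The usual shift and mapping cones preserve periodicity and make the homotopy category $\mathrm K_n(\operatorname{mod}\Lambda)$ triangulated. Its localization at the quasi-isomorphisms, that is, its Verdier quotient by the acyclic periodic complexes, is the \emph{$n$-periodic derived category} $\mathrm D_n=\mathrm D_n(\operatorname{mod}\Lambda)$.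

A bounded complex $X$ can be \emph{folded}: $\Delta_nX$ is the $n$-periodic complex with
\[
(\Delta_nX)^p=\bigoplus_{j\in\mathbb Z}X^{p+jn}
\]
whose differential is the direct sum of the differentials $d_X^{p+jn}$. Folding commutes with $\Sigma$ and with mapping cones and preserves homotopies and quasi-isomorphisms, so it is an exact functor $\mathcal T\to\mathrm D_n$. It does not see a shift by $n$ degrees, and it induces a fully faithful functor
\[
\Delta_n\colon\mathrm D^b(\operatorname{mod}\Lambda)/\Sigma^n\longrightarrow\mathrm D_n(\operatorname{mod}\Lambda)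
\]
(Lemma~\ref{lem:fold}), which exhibits $\mathrm D_n$ as the triangulated hull of the orbit category. We call $\Delta_n$ \emph{dense} if every object of $\mathrm D_n$ is isomorphic to some $\Delta_nX$. The algebra $\Lambda$ is \emph{piecewise hereditary} if $\mathcal T$ is triangle equivalent to $\mathrm D^b(\mathcal H)$ for a hereditary abelian category $\mathcal H$, that is, one with $\operatorname{Ext}^2_{\mathcal H}=0$. The problem, which comes from \cite{Stai}, is the following conjecture: \emph{for each $n\ge1$, the functor $\Delta_n$ is dense if and only if $\Lambda$ is piecewise hereditary.} We prove it, over every field and for each $n$ separately.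

Two further notions enter the statement. A \emph{cycle} of type $(m,r)$, with $m,r\ge1$, is a sequence of nonzero morphisms
\[
X_0\to X_1\to\dots\to X_m=\Sigma^{-r}X_0
\]
between indecomposable objects of $\mathcal T$; nothing is assumed about composites. Its \emph{vertices} are $X_0,\dots,X_{m-1}$, and we extend it to all indices by $X_{i+m}=\Sigma^{-r}X_i$. A complex of finitely generated projective modules is \emph{minimal} if $d(X^p)\subseteq X^{p+1}\operatorname{rad}\Lambda$ for all $p$, and the \emph{length} of a nonzero bounded complex is the difference between the highest and the lowest degree of a nonzero term.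

\begin{theorem}\label{thm:main}
Let $\Lambda$ be a finite dimensional algebra of finite global dimension over a field. The following are equivalent.
\begin{enumerate}
\item[(i)] $\Lambda$ is piecewise hereditary.
\item[(ii)] $\Delta_n$ is dense for every $n\ge1$.
\item[(iii)] $\Delta_n$ is dense for some $n\ge1$.
\item[(iv)] $\mathrm D^b(\operatorname{mod}\Lambda)$ has no cycle.
\item[(v)] The lengths of the indecomposable minimal complexes in $\mathrm K^b(\operatorname{proj}\Lambda)$ are bounded.
\end{enumerate}
\end{theorem}

The equivalence of (i), (ii) and (iii) contains the conjecture for each single $n$.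

Why should density detect heredity? Every periodic complex is built from folded complexes by taking cones (Lemma~\ref{lem:generate}), so $\Delta_n$ is dense exactly when its image is closed under cones. A morphism $X\to Y$ in the orbit category is a finite family $f_j\colon X\to\Sigma^{jn}Y$. If only one $f_j$ is nonzero, the cone in $\mathrm D_n$ is the folded cone of $f_j$. If several are nonzero, the cone glues $X$ to $Y$ in several places around the circle $\mathbb Z/n$, and there is no evident way to unroll it. In $\mathrm D^b(\mathcal H)$ with $\mathcal H$ hereditary there is little room for this: objects are sums of shifted objects of $\mathcal H$, a morphism has a $\operatorname{Hom}$ part and an $\operatorname{Ext}^1$ part, and the second part can be absorbed (Section~\ref{sec:hered}). Conversely, to obtain a periodic complex that cannot be cut open and unrolled into bounded pieces, one wants a chain of indecomposable complexes, each attached to the next, that moves steadily to the right and repeats itself. Since $\Sigma^{-r}X$ is $X$ moved $r$ degrees to the right, this is what a cycle offers.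 In $\mathrm D^b(\mathcal H)$ a nonzero morphism between indecomposables goes from $\Sigma^i\mathcal H$ to $\Sigma^i\mathcal H$ or $\Sigma^{i+1}\mathcal H$, so there are no cycles; and the absence of cycles is enough to reconstruct $\mathcal H$ (Section~\ref{sec:nocycle}).

The main work is to show that a cycle obstructs density. Section~\ref{sec:example} does this by hand for a five-dimensional algebra. In general, a gluing lemma (Section~\ref{sec:glue}) merges two neighbors on a path into one object that cannot be pulled apart. It shortens cycles, and so produces long indecomposable complexes whose number of projective summands grows linearly in the length (Section~\ref{sec:thin}). In Section~\ref{sec:nondense} we glue a periodic complex $W$ from a cycle of two complexes for which this growth rate is almost optimal. If $W$ were folded from bounded pieces, these pieces would have to overlap a lot, and then they would have more projective summands than $W$ has.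

\section{Minimal complexes and folding}\label{sec:prelim}

\subsection{Length and size}
Since $g<\infty$, we identify $\mathcal T$ with $\mathrm K^b(\operatorname{proj}\Lambda)$: objects are bounded complexes of finitely generated projective modules and morphisms are chain maps up to homotopy. We use the standard facts that the morphism spaces of $\mathcal T$ are finite dimensional and that idempotents split. Hence $\mathcal T$ is a Krull--Schmidt category: every object is a finite direct sum of objects with local endomorphism rings, uniquely up to isomorphism and order. ``Indecomposable'' refers to $\mathcal T$, and ``triangle'' means distinguished triangle.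

Every bounded complex of finitely generated projectives is the direct sum of a minimal and a contractible complex. A homotopy equivalence $\alpha$ between minimal complexes, bounded or not, is an isomorphism of complexes: if $\beta\alpha=1-dh-hd$, then $dh+hd$ has image in the radical, so each $(\beta\alpha)^p$ is surjective by Nakayama's lemma and bijective by dimension, and the same holds for $\alpha\beta$. So every $X\in\mathcal T$ is represented by a minimal complex, unique up to isomorphism, and $X\ne0$ if and only if this complex is nonzero. For $X\neq0$ let $a(X)$ and $b(X)$ be the lowest and the highest degree of a nonzero term of the minimal complex, and let $\ell(X)=b(X)-a(X)$ be its length. Note that $a(\Sigma^{-r}X)=a(X)+r$. A nonzero morphism has a nonzero component in some degree, so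
\begin{equation}\label{eq:support}
\mathcal T(X,Y)\ne0\quad\Longrightarrow\quad a(Y)\le b(X)\ \text{ and }\ a(X)\le b(Y).
\end{equation}
In particular $\mathcal T(X,\Sigma^iY)=0$ for $|i|\gg0$.

Let $S=\Lambda/\operatorname{rad}\Lambda$. If $V$ is a minimal complex, every map $V^p\to S$ vanishes on the image of $d^{p-1}$, so homotopy classes of chain maps $V\to\Sigma^{-p}S$ are the same as module maps $V^p\to S$. We define the \emph{size} of $X\in\mathcal T$, represented by its minimal complex, as
\[
|X|=\sum_{i\in\mathbb Z}\dim_\Bbbk\mathcal T(X,\Sigma^iS)=\sum_{p\in\mathbb Z}\dim_\Bbbk\operatorname{Hom}_\Lambda(X^p,S).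
\]
It counts the indecomposable projective summands of the terms, each with a positive weight. The size is additive on direct sums, invariant under shifts, and positive on nonzero objects. For a triangle $X\to Y\to Z\to\Sigma X$ the long exact sequence of $\mathcal T(-,\Sigma^iS)$ shows that the size of each of the three objects is at most the sum of the sizes of the other two. If $X$ is indecomposable, then $X^p\ne0$ for $a(X)\le p\le b(X)$, since otherwise the minimal complex is a direct sum of two nonzero complexes; hence $|X|\ge\ell(X)+1$.

The \emph{total size} of a cycle is the sum of the sizes of its vertices. For a cycle of type $(m,r)$ we have $a(X_m)=a(X_0)+r$, so \eqref{eq:support} gives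
\begin{equation}\label{eq:cyclelength}
\sum_{i=0}^{m-1}\ell(X_i)=\sum_{i=0}^{m-1}\bigl(b(X_i)-a(X_{i+1})\bigr)+r\ \ge\ r .
\end{equation}
The vertices of a cycle must cover the distance $r$ between them; a cycle with few vertices and large $r$ has a long vertex.

We use the octahedral axiom in the following form. Let $\alpha,\beta$ be composable, $\gamma=\beta\alpha$, and let $(\alpha,\alpha',\alpha'')$, $(\beta,\beta',\beta'')$, $(\gamma,\gamma',\gamma'')$ be triangles with third objects $C_\alpha,C_\beta,C_\gamma$. Then there is a triangle
\begin{equation}\label{eq:octa}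
C_\alpha\xrightarrow{\ \lambda\ }C_\gamma\xrightarrow{\ \mu\ }C_\beta\xrightarrow{\Sigma\alpha'\circ\beta''}\Sigma C_\alpha
\quad\text{with}\quad
\lambda\alpha'=\gamma'\beta,\quad\mu\gamma'=\beta',\quad\beta''\mu=\Sigma\alpha\circ\gamma''.
\end{equation}

\subsection{The folding functor}
To avoid signs we use the \emph{unsigned shift} $t$, with $(tX)^p=X^{p+1}$ and the same differential. Multiplication by $(-1)^p$ in degree $p$ is a natural isomorphism $t\cong\Sigma$. Hence $t^n\cong\Sigma^n$, and we identify $\mathcal T/\Sigma^n$ with $\mathcal T/t^n$. As a complex, $\Delta_nX=\bigoplus_jt^{jn}X$, and $\Delta_nt^n=\Delta_n$. The functor on the orbit category sends $f\colon X\to t^{jn}Y$ to $\Delta_nf\colon\Delta_nX\to\Delta_nt^{jn}Y=\Delta_nY$; this respects the composition rule because $\Delta_n(t^{jn}f'\circ f)=\Delta_nf'\circ\Delta_nf$. Write $\mathrm K$ for the homotopy category of all complexes in $\operatorname{mod}\Lambda$.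

\begin{lemma}\label{lem:fold}
Let $E$ be a bounded complex of finitely generated projective modules and $Z$ an $n$-periodic complex.
\begin{enumerate}
\item[(a)] $\mathrm D_n(\Delta_nE,Z)=\mathrm K_n(\Delta_nE,Z)=\mathrm K(E,Z)$.
\item[(b)] The functor $\Delta_n\colon\mathcal T/\Sigma^n\to\mathrm D_n$ is fully faithful.
\item[(c)] If the terms of $Z$ are projective and $Z\cong\Delta_nE$ in $\mathrm D_n$, then $Z$ and $\bigoplus_jt^{jn}E$ are isomorphic in $\mathrm K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A periodic family of maps $(\Delta_nE)^p\to Z^{p+i}$ is determined by its restrictions $E^p\to Z^{p+i}$ to the summand $j=0$, and these can be prescribed freely. Applied to chain maps ($i=0$) and homotopies ($i=-1$) this gives the second equality. If $Z$ is acyclic, then $\mathrm K(E,Z)=0$ because $E$ is a bounded complex of projectives. An object of a triangulated category without nonzero morphisms to the objects of a triangulated subcategory has the same outgoing morphisms in the Verdier quotient; this is the first equality.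

(b) For $Z=\Delta_nE'$ with $E'$ bounded, only finitely many $t^{jn}E'$ have terms in the degrees relevant for chain maps and homotopies from $E$. So (a) gives $\mathrm D_n(\Delta_nE,\Delta_nE')=\bigoplus_j\mathrm K(E,t^{jn}E')$.

(c) By (a) the isomorphism is represented by a chain map $\Delta_nE\to Z$, which is a quasi-isomorphism because cohomology factors through $\mathrm D_n$. Its cone $A$ is an acyclic complex of projectives. Each cycle module $Z^p(A)$ is a $g$-th syzygy of $Z^{p+g}(A)$, hence projective. So the sequences $0\to Z^p(A)\to A^p\to Z^{p+1}(A)\to0$ split, $A$ is contractible, and the chain map is a homotopy equivalence.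
\end{proof}

\begin{remark}
Part (c) needs finite global dimension. Over $\Bbbk[z]/(z^2)$ the $1$-periodic complex with all terms $\Bbbk[z]/(z^2)$ and all differentials $z$ is acyclic, hence zero in $\mathrm D_1$, but it is minimal and nonzero, hence not contractible.
\end{remark}

The periodic complex that we construct from a cycle has a period that we cannot prescribe. The next two lemmas allow us to pass from $n$ to a multiple of $n$.

\begin{lemma}\label{lem:local}
Let $\nu\ge1$. If $Y\in\mathcal T$ is indecomposable, then $\operatorname{End}_{\mathrm D_\nu}(\Delta_\nu Y)$ is local. Every direct summand of an object $\Delta_\nu Y'$ is isomorphic to some $\Delta_\nu E$.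
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fold}(b) the endomorphism ring is $R=\bigoplus_jR_j$ with $R_j=\mathcal T(Y,t^{j\nu}Y)$. This is a finite dimensional graded algebra, $R_0$ is local, and $R_j=0$ for $|j|>w$, for some $w$. Let $u\in R_j$ and $v\in R_{-j}$ with $j\ne0$. If $uv$ were a unit of $R_0$, then $uc=1$ for $c=v(uv)^{-1}$, so $u^mc^m=1$ and $0\ne u^m\in R_{jm}$ for all $m\ge1$, which is impossible. So $R_jR_{-j}\subseteq\operatorname{rad}R_0$, and $J=\operatorname{rad}R_0\oplus\bigoplus_{j\ne0}R_j$ is an ideal with $R/J=R_0/\operatorname{rad}R_0$ a division ring. It remains to show that $J$ is nilpotent. Let $(\operatorname{rad}R_0)^e=0$, and suppose that $x_1\cdots x_m\ne0$ with homogeneous $x_i\in J$ and $m+1>(2w+1)e$. The $m+1$ partial products $x_1\cdots x_k$, $0\le k\le m$, are nonzero, so their degrees lie in $[-w,w]$, and some degree occurs at least $e+1$ times. Between these occurrences lie $e$ consecutive blocks of degree $0$, each in $J\cap R_0=\operatorname{rad}R_0$. Their product is $0$, a contradiction.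

For the second claim write $Y'=\bigoplus_kY_k$ with $Y_k$ indecomposable and put $R'=\operatorname{End}(\Delta_\nu Y')$. The functor $\mathrm D_\nu(\Delta_\nu Y',-)$ is fully faithful from the direct summands of $\Delta_\nu Y'$ to $\operatorname{proj}R'$. It sends $\Delta_\nu Y_k$ to modules $P_k$ with local endomorphism rings and $R'=\bigoplus_kP_k$. A summand $M$ of $\Delta_\nu Y'$ goes to a summand of $R'$, which by the Krull--Schmidt theorem is isomorphic to $\bigoplus_{k\in I}P_k$ for some index set $I$. Hence $M\cong\Delta_\nu\bigl(\bigoplus_{k\in I}Y_k\bigr)$.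
\end{proof}

\begin{lemma}\label{lem:multiple}
If $\Delta_n$ is dense and $\nu=nL$ with $L\ge1$, then $\Delta_\nu$ is dense.
\end{lemma}

\begin{proof}
Let $Z$ be $\nu$-periodic. The complex $Z'=\bigoplus_{j=0}^{L-1}t^{jn}Z$ is $n$-periodic, so $Z'\cong\Delta_nY$ in $\mathrm D_n$ for some $Y$. Regarding $n$-periodic complexes as $\nu$-periodic is a functor $\mathrm D_n\to\mathrm D_\nu$. It sends $\Delta_nY$ to $\Delta_\nu\bigl(\bigoplus_{j=0}^{L-1}t^{jn}Y\bigr)$ and $Z'$ to an object with $Z$ as a summand. Lemma~\ref{lem:local} applies.
\end{proof}

\section{A periodic complex that cannot be cut}\label{sec:example}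

Let $\Lambda$ be the path algebra of the quiver with two vertices and one arrow in each direction, modulo one of the two paths of length two. It has a basis $e_1,e_2,\alpha,\beta,z$ with $\alpha=e_2\alpha e_1$, $\beta=e_1\beta e_2$, $\alpha\beta=z$ and $\beta\alpha=0$; consequently $z^2=z\alpha=\beta z=0$. The indecomposable projectives are $P=e_1\Lambda$ with basis $e_1,\beta$ and $Q=e_2\Lambda$ with basis $e_2,\alpha,z$. Left multiplications give exact sequences
\[
0\to P\xrightarrow{\alpha}Q\to S_2\to0,\qquad0\to P\xrightarrow{\alpha}Q\xrightarrow{\beta}P\to S_1\to0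
\]
for the two simple modules, so $g=2$. We have $\operatorname{End}(Q)=\Bbbk\oplus\Bbbk z$.

For $a\le b$ let $Q[a,b]$ be the minimal complex $Q\xrightarrow{z}Q\xrightarrow{z}\dots\xrightarrow{z}Q$ in degrees $a,\dots,b$. A chain endomorphism has components $\lambda_p+\mu_pz$, and commuting with $z$ means $\lambda_p=\lambda_{p+1}$. So the endomorphism is invertible or nilpotent, and $Q[a,b]$ is indecomposable. Its size is $b-a+1$, the least possible value for its length.

\emph{A cycle.} Multiplication by $z$ in degree $0$, respectively in degree $1$, gives chain maps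
\[
Q[0,0]\xrightarrow{f_1}Q[0,1]\xrightarrow{f_2}Q[1,1]=\Sigma^{-1}Q[0,0].
\]
All homotopies between these complexes vanish for degree reasons, so $f_1,f_2\ne0$, and we have a cycle of type $(2,1)$.

\emph{Gluing.} The cone of $f_1$ has one term $Q$ in each of three consecutive degrees and differentials $\pm z$, and so has the cone of $f_2$: both are shifts of $Q[0,2]$. Now take all these cones at once. Move the complexes $X_0=Q[0,0]$, $X_1=Q[0,1]$, $X_2=Q[1,1],\dots$ of the extended cycle apart by one more degree at each step, to $Q[0,0]$, $Q[1,2]$, $Q[3,3]$, $Q[4,5],\dots$, so that the maps $f_i$ raise the degree by one, and add them to the differential. The result is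
\[
W\colon\quad\dots\to Q\xrightarrow{z}Q\xrightarrow{z}Q\to\cdots,
\]
which is $n$-periodic for every $n$. Its cohomology in each degree is spanned by the class of $\alpha$, so $W\ne0$ in $\mathrm D_n$.

\emph{$W$ is not folded.} As for $Q[a,b]$, the scalar part $\lambda_p$ of a chain endomorphism of $W$ does not depend on $p$. Hence $W$ \emph{cannot be cut}: no chain endomorphism is $0$ in one degree and $1$ in another. A folded complex can be cut. Let $E$ be bounded and minimal, and let $e$ be the projection of $V=\bigoplus_jt^{jn}E$ onto the summands $t^{jn}E$ that start in degrees $\ge0$; then $e^p=0$ for $p<0$ and $e^p=1$ for $p\gg0$. If $W\cong\Delta_nE$ in $\mathrm D_n$, then $W$ and $V$ are homotopy equivalent by Lemma~\ref{lem:fold}(c), hence isomorphic because both are minimal, and $e$ would cut $W$. So $\Delta_n$ is not dense, for any $n$.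

Three features of this example have to be earned in general. First, the cone of a morphism in a cycle may decompose and separate the incoming from the outgoing morphism; the gluing lemma repairs this. Second, composites of consecutive gluing maps must vanish; we arrange this by using long complexes, so that second neighbors are far apart. Third, we control only the gluing of two neighbors, so we can exclude only cuts that pass from $0$ to $1$ within a window shorter than one complex. What replaces the missing long windows is a count of sizes, and for this $W$ must be almost as thin as long indecomposables can be, as it is here.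

\section{The piecewise hereditary case}\label{sec:hered}

\begin{lemma}\label{lem:generate}
Let $\mathcal I$ be the class of objects of $\mathrm D_n$ isomorphic to some $\Delta_nX$. If the cone of every morphism between objects of $\mathcal I$ lies in $\mathcal I$, then $\Delta_n$ is dense.
\end{lemma}

\begin{proof}
Let $Z$ be $n$-periodic with semisimple terms. Choose, for $0\le p<n$, a complement $H^p$ of the boundaries in the cycles of $Z^p$, and extend periodically. The inclusion of the complex with terms $H^p$ and zero differential is a quasi-isomorphism, and this complex is $\Delta_n\bigl(\bigoplus_{p=0}^{n-1}\Sigma^{-p}H^p\bigr)$. So $Z\in\mathcal I$. A general $Z$ has the finite filtration by the periodic subcomplexes $Z\operatorname{rad}^j\Lambda$, whose subquotients have semisimple terms. A short exact sequence $0\to Z'\to Z\to Z''\to0$ of periodic complexes gives a triangle in $\mathrm D_n$, so $Z$ is a cone of a morphism $\Sigma^{-1}Z''\to Z'$. Since $\mathcal I$ is closed under shifts, induction along the filtration finishes the proof.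
\end{proof}

We recall the standard facts on a hereditary abelian category $\mathcal H$. For $A,B\in\mathcal H$ the group $\mathrm D^b(\mathcal H)(A,\Sigma^mB)=\operatorname{Ext}^m_{\mathcal H}(A,B)$ vanishes for $m\ne0,1$. Every object of $\mathrm D^b(\mathcal H)$ is a finite direct sum $\bigoplus_i\Sigma^iA_i$ with $A_i\in\mathcal H$. A monomorphism $A\to A'$ induces a surjection $\operatorname{Ext}^1(A',B)\to\operatorname{Ext}^1(A,B)$. Short exact sequences $0\to B\to E\to K\to0$ extend to triangles $B\to E\to K\to\Sigma B$, and every morphism $K\to\Sigma B$ occurs in this way.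

\begin{proposition}\label{prop:hered}
If $\Lambda$ is piecewise hereditary, then the lengths $\ell(X)$ of the indecomposables are bounded, and $\Delta_n$ is dense for every $n\ge1$.
\end{proposition}

\begin{proof}
Identify $\mathcal T$ with $\mathrm D^b(\mathcal H)$, so that $\mathcal H\subset\mathcal T$. Every indecomposable lies in some $\Sigma^j\mathcal H$.

\emph{Lengths.} Let the simple $\Lambda$-modules be $S_v\in\Sigma^{s_v}\mathcal H$, finitely many up to isomorphism, and let $X\in\Sigma^j\mathcal H$ be indecomposable. If $X^p\ne0$ in the minimal complex, then $\mathcal T(X,\Sigma^{-p}S_v)\ne0$ for some $v$, so $s_v-p-j\in\{0,1\}$. Hence $\ell(X)\le\max_vs_v-\min_vs_v+1$.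

\emph{Morphisms between folded objects.} Write $\Delta=\Delta_n$. For a family $A=(A_0,\dots,A_{n-1})$ of objects of $\mathcal H$ put $\Delta A=\Delta\bigl(\bigoplus_{i=0}^{n-1}\Sigma^iA_i\bigr)$. Since $\Delta\Sigma^n\cong\Delta$, every object of $\mathcal I$ is isomorphic to such a $\Delta A$. By Lemma~\ref{lem:fold}(b),
\[
\mathrm D_n(\Delta A,\Delta B)=\bigoplus_{i,k=0}^{n-1}\ \bigoplus_{j\in\mathbb Z}\mathcal T(\Sigma^iA_i,\Sigma^{k+jn}B_k).
\]
Give the summand $(i,k,j)$ the degree $k+jn-i$. Degrees add under composition, and only the degrees $0$ and $1$ occur. So every morphism is $f=f^0+f^1$, where $f^0$ is a family of maps $A_i\to B_i$ in $\mathcal H$ and $f^1$ is a family of classes in $\operatorname{Ext}^1(A_i,B_{i+1})$ with $B_n=B_0$, and a composite of two morphisms of degree $1$ is zero. A morphism of degree $0$ is $\Delta$ of a morphism of $\mathcal T$, so its cone lies in $\mathcal I$. By Lemma~\ref{lem:generate} it suffices to show that $\operatorname{cone}(f)\in\mathcal I$ for all $f$. We call $f^0$ a monomorphism if all its components are.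

\emph{The case that $f^0$ is a monomorphism.} The maps $\operatorname{Ext}^1(B_i,B_{i+1})\to\operatorname{Ext}^1(A_i,B_{i+1})$ induced by $f^0$ are onto, so there is an endomorphism $e$ of $\Delta B$ of degree $1$ with $ef^0=-f^1$. As $e^2=0$, the map $1+e$ is an automorphism, and $(1+e)f=f^0+f^1+ef^0+ef^1=f^0$. Hence $\operatorname{cone}(f)\cong\operatorname{cone}(f^0)\in\mathcal I$.

\emph{The general case.} The degree $1$ part cannot be removed on the kernel of $f^0$, but there it is the only part, and we take its cone first. Let $\kappa\colon K\to A$ be the componentwise kernel of $f^0$, and factor $f^0=\iota\pi$ with $\pi\colon A\to I$ epi and $\iota$ mono. There is a triangle $\Delta K\xrightarrow{\kappa}\Delta A\xrightarrow{\pi}\Delta I\to\Sigma\Delta K$. The morphism $f\kappa=f^1\kappa$ is given by morphisms $\xi_i\colon\Sigma^iK_i\to\Sigma^{i+1}B_{i+1}$ for $0\le i<n$, and under the isomorphism $\Delta\bigl(\bigoplus_{i=1}^n\Sigma^iB_i\bigr)\cong\Delta B$ it is $\Delta\bigl(\bigoplus_i\xi_i\bigr)$. Each $\xi_i$ lies in a triangle $\Sigma^iK_i\xrightarrow{\xi_i}\Sigma^{i+1}B_{i+1}\to\Sigma^{i+1}E_{i+1}\to\Sigma^{i+1}K_i$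 that comes from a short exact sequence $0\to B_{i+1}\to E_{i+1}\to K_i\to0$. Put $E_0=E_n$. Since $\Delta\Sigma^n\cong\Delta$ is natural, we obtain a triangle $\Delta K\xrightarrow{f\kappa}\Delta B\xrightarrow{\,u\,}\Delta E\to\Sigma\Delta K$ with $u$ a monomorphism of degree $0$. Now \eqref{eq:octa} for $\alpha=\kappa$, $\beta=f$ gives a triangle $\Delta I\xrightarrow{\lambda}\Delta E\to\operatorname{cone}(f)\to\Sigma\Delta I$ with $\lambda\pi=uf$. In degree $0$ this reads $\lambda^0\pi=u\iota\pi$, so $\lambda^0=u\iota$ is a monomorphism, and $\operatorname{cone}(f)\cong\operatorname{cone}(\lambda)\in\mathcal I$ by the first case.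
\end{proof}

\section{Without cycles the algebra is piecewise hereditary}\label{sec:nocycle}

For indecomposables $X,Y$ write $X\rightsquigarrow Y$ if $X\cong Y$ or there is a \emph{path} from $X$ to $Y$, that is, a finite sequence of nonzero morphisms between indecomposables. The following lemma lets us reverse an arrow at the price of a shift; it is also the source of nonzero morphisms in the gluing lemma. For a direct summand we write $\mathrm{inc}$ and $\mathrm{pr}$ for inclusion and projection.

\begin{lemma}\label{lem:cone}
Let $f\colon X\to Y$ be a nonzero morphism between indecomposables, $X\xrightarrow{f}Y\xrightarrow{u}C\xrightarrow{v}\Sigma X$ a triangle, and $C=C'\oplus C''$ with $C'$ indecomposable. Then $\mathrm{pr}_{C'}u\ne0$ and $v\,\mathrm{inc}_{C'}\ne0$.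
\end{lemma}

\begin{proof}
If $v\,\mathrm{inc}_{C'}=0$, then $\mathrm{inc}_{C'}=us$ for some $s$. So $\mathrm{pr}_{C'}u\colon Y\to C'$ is a split epimorphism, hence an isomorphism as $Y$ is indecomposable. Then $u$ is a split monomorphism, and $uf=0$ gives $f=0$. If $\mathrm{pr}_{C'}u=0$, then $\mathrm{pr}_{C'}=s'v$ for some $s'\colon\Sigma X\to C'$. From $s'v\,\mathrm{inc}_{C'}=1$ we see that $s'$ is a split epimorphism, hence an isomorphism. Then $v$ is a split epimorphism, and $\Sigma f\circ v=0$ gives $f=0$.
\end{proof}

Let $\sim$ be the equivalence relation on indecomposables generated by the pairs $(X,Y)$ with $\mathcal T(X,\Sigma^iY)\ne0$ for some $i$. Its classes are closed under shifts, and a path stays in one class.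

\begin{lemma}\label{lem:paths}
If $X\sim Y$, then $X\rightsquigarrow\Sigma^iY$ for some $i\in\mathbb Z$.
\end{lemma}

\begin{proof}
The relation ``$X\rightsquigarrow\Sigma^iY$ for some $i$'' is reflexive, it is transitive because paths can be shifted, and it contains the generating pairs. It contains their inverses: if $f\colon X\to\Sigma^iY$ is nonzero with cone $C$, then either $C=0$ and $Y\cong\Sigma^{-i}X$, or Lemma~\ref{lem:cone} gives a path $\Sigma^iY\to C'\to\Sigma X$.
\end{proof}

We obtain $\mathcal H$ as the heart of a t-structure. Recall that a \emph{t-structure} on $\mathcal T$ is a pair of full subcategories $(D^{\le0},D^{\ge1})$, closed under isomorphism, such that $\Sigma D^{\le0}\subseteq D^{\le0}$, $\Sigma^{-1}D^{\ge1}\subseteq D^{\ge1}$, $\mathcal T(D^{\le0},D^{\ge1})=0$, and every $X$ lies in a triangle $X'\to X\to X''\to\Sigma X'$ with $X'\in D^{\le0}$, $X''\in D^{\ge1}$. Put $D^{\le m}=\Sigma^{-m}D^{\le0}$ and $D^{\ge m}=\Sigma^{1-m}D^{\ge1}$. The \emph{heart} $\mathcal H=D^{\le0}\cap D^{\ge0}$ is abelian. A short exact sequence $0\to B\to E\to A\to0$ in $\mathcal H$ extends to a triangle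 by a morphism $A\to\Sigma B$, which is unique because $\mathcal T(\Sigma B,A)=0$, and this defines a natural bijection $\operatorname{Ext}^1_{\mathcal H}(A,B)\cong\mathcal T(A,\Sigma B)$.

\begin{proposition}\label{prop:nocycle}
If $\mathcal T$ has no cycle, then $\Lambda$ is piecewise hereditary.
\end{proposition}

\begin{proof}
The relation $X\rightsquigarrow\Sigma^{-r}X$ with $r\ge1$ never holds: an isomorphism is excluded since $a(\Sigma^{-r}X)\ne a(X)$, and a path would be a cycle.

\emph{A split t-structure.} Choose an object $M_c$ in each $\sim$-class $c$, and let $\mathcal U$ be the class of indecomposables $Y$ with $\Sigma^jM_c\rightsquigarrow Y$ for some $c$ and some $j\ge0$. Then $\mathcal U$ is closed under $\Sigma$, and $\mathcal T(Y,Y')=0$ for indecomposables $Y\in\mathcal U$, $Y'\notin\mathcal U$. Let $D^{\le0}$ and $D^{\ge1}$ consist of the finite direct sums of indecomposables in $\mathcal U$ and not in $\mathcal U$, respectively. Every object is a direct sum of an object of $D^{\le0}$ and one of $D^{\ge1}$, so this is a t-structure. Let $\mathcal H$ be its heart.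

\emph{Every indecomposable is a shift of an object of $\mathcal H$.} Let $Y\in c$. The set $\{i:\Sigma^iY\in\mathcal U\}$ is closed under $i\mapsto i+1$, and it is nonempty by Lemma~\ref{lem:paths}. It is bounded below, and this is where the hypothesis enters. By Lemma~\ref{lem:paths}, $Y\rightsquigarrow\Sigma^lM_c$ for some $l$. If $\Sigma^iY\in\mathcal U$, then $\Sigma^jM_c\rightsquigarrow\Sigma^iY\rightsquigarrow\Sigma^{i+l}M_c$ with $j\ge0$, so $i+l-j\ge0$ and $i\ge-l$. For the least element $i$ we have $\Sigma^iY\in\mathcal U$ and $\Sigma^{i-1}Y\notin\mathcal U$, which means $\Sigma^iY\in\mathcal H$.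

\emph{$\mathcal T(A,\Sigma^mB)=0$ for $A,B\in\mathcal H$ and $m\ge2$.} Let $f\colon A\to\Sigma^mB$, put $B'=\Sigma^{m-1}B\in D^{\le-1}$, and take a triangle $B'\xrightarrow{u}E\xrightarrow{v}A\xrightarrow{f}\Sigma B'$. Write $E=E'\oplus E''$ with $E'\in D^{\le-1}$ and $E''\in D^{\ge0}$. Since $\mathcal T(D^{\le-1},D^{\ge0})=0$, we have $v\,\mathrm{inc}_{E'}=0$ and $\mathrm{inc}_{E'}\mathrm{pr}_{E'}u=u$. So $\mathrm{inc}_{E'}=us$ for some $s$, and $u(s\,\mathrm{pr}_{E'}u-1)=0$. Hence $s\,\mathrm{pr}_{E'}u-1$ factors through a morphism $B'\to\Sigma^{-1}A$, which is zero as $\Sigma^{-1}A\in D^{\ge1}$. Thus $u$ is a split monomorphism and $f=0$.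

\emph{$\mathcal H$ is hereditary.} An element of $\operatorname{Ext}^2_{\mathcal H}(A,B)$ is a Yoneda product of some $\xi\in\operatorname{Ext}^1_{\mathcal H}(A,K)$ with the class of a sequence $0\to B\to E\to K\to0$. View $\xi$ as a morphism $A\to\Sigma K$. Since $\mathcal T(A,\Sigma^2B)=0$, it lifts to a morphism $A\to\Sigma E$. So $\xi$ comes from $\operatorname{Ext}^1_{\mathcal H}(A,E)$, and the product vanishes by the long exact sequence of $\operatorname{Ext}_{\mathcal H}(A,-)$.

\emph{The equivalence.} By \cite[3.1.10]{BBD}, if $\mathcal D$ is a full triangulated subcategory of $\mathrm D^+(\mathcal A)$, with $\mathcal A$ abelian with enough injectives, and $\mathcal H$ is the heart of a t-structure on $\mathcal D$, then there is an exact functor $\mathrm D^b(\mathcal H)\to\mathcal D$ extending the inclusion $\mathcal H\subset\mathcal D$. We apply this to $\mathcal T\subset\mathrm D^+(\operatorname{Mod}\Lambda)$ and obtain $\Phi\colon\mathrm D^b(\mathcal H)\to\mathcal T$. For $A,B\in\mathcal H$ the map $\mathrm D^b(\mathcal H)(A,\Sigma^mB)\to\mathcal T(A,\Sigma^mB)$ is bijective. For $m<0$ and for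 $m\ge2$ both sides vanish, and for $m=0$ both are $\mathcal H(A,B)$. For $m=1$, exactness of $\Phi$ sends the class of $0\to B\to E\to A\to0$ to a morphism that completes $B\to E\to A$ to a triangle, so the map is the bijection recalled above. Every object of $\mathrm D^b(\mathcal H)$ and every object of $\mathcal T$ is a finite direct sum of shifts of objects of $\mathcal H$. Hence $\Phi$ is fully faithful and dense.
\end{proof}

\section{Gluing two neighbors on a path}\label{sec:glue}

Consider a path $A\to X\to Y\to B$. We want to replace $X$ and $Y$ by one object of size at most $|X|+|Y|$ that still connects $A$ with $B$, up to a shift in the direction that favors cycles. The object need not be indecomposable, but it must not split into a part that receives the morphism from $A$ and a part that carries the morphism to $B$.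

\begin{definition}
Morphisms $A\xrightarrow{\xi}N\xrightarrow{\eta}B$ in $\mathcal T$ are \emph{linked} if no $\varphi\in\operatorname{End}(N)$ satisfies $\varphi\xi=0$ and $\eta\varphi=\eta$.
\end{definition}

Linked morphisms are nonzero (try $\varphi=1$ and $\varphi=0$). The property is preserved by isomorphisms and by automorphisms of $\mathcal T$ such as $\Sigma$ and $t$. We use arbitrary endomorphisms in the definition because the endomorphism produced in Section~\ref{sec:nondense} is not idempotent; the next lemma shows that this makes no difference.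

\begin{lemma}\label{lem:linked}
Let $A\xrightarrow{\xi}N\xrightarrow{\eta}B$ be morphisms in $\mathcal T$.
\begin{enumerate}
\item[(a)] If $\xi,\eta$ are not linked, then $N=N_1\oplus N_2$ with $\mathrm{pr}_{N_2}\xi=0$ and $\eta\,\mathrm{inc}_{N_1}=0$.
\item[(b)] If $\xi,\eta$ are linked and $N=\bigoplus_lN_l$ with $N_l$ indecomposable, then for some $l$ both $\mathrm{pr}_l\xi$ and $\eta\,\mathrm{inc}_l$ are nonzero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\varphi\xi=0$ and $\eta\varphi=\eta$. As $\operatorname{End}(N)$ is finite dimensional, $\varphi$ has a minimal polynomial $T^ms(T)$ with $s(0)\ne0$. Choose $q\in\Bbbk[T]$ with $q\equiv0\bmod T^{m+1}$ and $q\equiv1\bmod s$. The minimal polynomial divides $q^2-q$ and $T^m(1-q)$, so $e=q(\varphi)$ is idempotent and $\varphi^me=\varphi^m$. Then $e\xi=0$ because $T$ divides $q$, and $\eta e=\eta\varphi^me=\eta\varphi^m=\eta$. Let $N_2$ be the image of $e$ and $N_1$ the image of $1-e$.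

(b) Let $\varphi$ be the projection onto the sum of the $N_l$ with $\eta\,\mathrm{inc}_l\ne0$. Then $\eta\varphi=\eta$, so $\varphi\xi\ne0$.
\end{proof}

The first candidate for the glued object is the cone $C$ of the middle morphism $f$, in a triangle $X\xrightarrow{f}Y\xrightarrow{u}C\xrightarrow{v}\Sigma X$. If it fails, then $C=C_1\oplus C_2$, and the relation $vu=0$ becomes $v_1u_1+v_2u_2=0$. The single term $v_1u_1$ is a new morphism $Y\to\Sigma X$, and it turns out to be nonzero. We glue along it instead.

\begin{example}\label{ex:A3}
Let $\Lambda$ be the hereditary path algebra of the linearly oriented quiver with three vertices, and let $M$ be the uniserial projective module with composition factors $S_3,S_2,S_1$ from top to socle. Let $X=\operatorname{rad}M$, $Y=M/S_1$, and consider the path $S_1\to X\xrightarrow{f}Y\to S_3$ where $f$ has image $S_2$. The cone of $f$ is the sum of its shifted cohomology, $C=\Sigma S_1\oplus S_3$. The first summand receives the morphism from $\Sigma S_1$ and the second carries the morphism to $S_3$, so the cone separates the two ends. But the exact sequence $0\to X\to M\oplus S_2\to Y\to0$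 glues $X$ and $Y$ in the opposite direction, and the summand $M$ connects the ends: $S_1\to M\to S_3$.
\end{example}

\begin{lemma}[Gluing lemma]\label{lem:glue}
Let $A\xrightarrow{x}X\xrightarrow{f}Y\xrightarrow{y}B$ be nonzero morphisms between indecomposables with
\begin{equation}\label{eq:gluehyp}
fx=0,\qquad yf=0,\qquad\mathcal T(\Sigma A,Y)=0,\qquad\mathcal T(\Sigma X,B)=0.
\end{equation}
Then at least one of the following holds.
\begin{enumerate}
\item[(G1)] There are a triangle $\Sigma^{-1}Y\to N\to X\xrightarrow{f}Y$ and linked morphisms $A\to N\to\Sigma^{-1}B$.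
\item[(G0)] There are a triangle $X\to N\to Y\xrightarrow{\psi}\Sigma X$ and linked morphisms $A\to N\to B$.
\item[(D)] There is a path $A\to U\to Y$ with $|U|<|X|$ or a path $X\to U\to B$ with $|U|<|Y|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $X\xrightarrow{f}Y\xrightarrow{u}C\xrightarrow{v}\Sigma X$ be a triangle. Since $fx=0$ and $yf=0$, there are $\hat x\colon\Sigma A\to C$ and $\hat y\colon C\to B$ with $v\hat x=\Sigma x$ and $\hat yu=y$. Both are nonzero, and $\hat y$ is unique, because two choices differ by a morphism that factors through $v$ and $\mathcal T(\Sigma X,B)=0$. If $\hat x,\hat y$ are linked, then (G1) holds with $N=\Sigma^{-1}C$. Assume they are not. By Lemma~\ref{lem:linked}(a), $C=C_1\oplus C_2$ with $\hat x=\binom{\hat x_1}{0}$, $\hat y=(0,\hat y_2)$ and $\hat x_1,\hat y_2\ne0$. Write $u=\binom{u_1}{u_2}$, $v=(v_1,v_2)$, and choose triangles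
\[
I_1\xrightarrow{i_1}Y\xrightarrow{u_1}C_1\xrightarrow{\partial_1}\Sigma I_1,\qquad I_2\xrightarrow{i_2}Y\xrightarrow{u_2}C_2\xrightarrow{\partial_2}\Sigma I_2.
\]
(In Example~\ref{ex:A3}, $I_1=M$ and $I_2=S_2$.) Put $N=I_1\oplus I_2$.

\emph{The second triangle.} Factor $u=(u_1\oplus u_2)\binom11$ and apply \eqref{eq:octa} to the triangles
\begin{align*}
(\alpha,\alpha',\alpha'')&=\Bigl(\tbinom11,\ (1,-1),\ 0\Bigr),&C_\alpha&=Y,\\
(\beta,\beta',\beta'')&=\bigl(u_1\oplus u_2,\ \partial_1\oplus\partial_2,\ -(\Sigma i_1\oplus\Sigma i_2)\bigr),&C_\beta&=\Sigma N,\\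
(\gamma,\gamma',\gamma'')&=(u,\ v,\ -\Sigma f),&C_\gamma&=\Sigma X.
\end{align*}
Write $\mu=\Sigma\rho$ with $\rho=\binom{p_1}{p_2}\colon X\to N$, and put $\sigma=(i_1,-i_2)\colon N\to Y$, so that $\Sigma\alpha'\circ\beta''=-\Sigma\sigma$. The three relations in \eqref{eq:octa} give
\[
\lambda=v_1u_1,\qquad\Sigma p_1\circ v_1=\partial_1,\qquad\Sigma p_2\circ v_1=0,\qquad i_1p_1=f=i_2p_2.
\]
The triangle $Y\xrightarrow{\lambda}\Sigma X\xrightarrow{\Sigma\rho}\Sigma N\xrightarrow{-\Sigma\sigma}\Sigma Y$ rotates back to $X\xrightarrow{-\rho}N\xrightarrow{\sigma}Y\xrightarrow{\lambda}\Sigma X$. Changing the sign on $X$ we obtain the triangle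
\[
X\xrightarrow{\rho}N\xrightarrow{\sigma}Y\xrightarrow{\psi}\Sigma X,\qquad\psi=-v_1u_1.
\]
In particular $|N|\le|X|+|Y|$.

\emph{Both ends attach to $I_1$ and only to $I_1$.} We have $\Sigma x=v\hat x=v_1\hat x_1$. Hence $\Sigma(p_2x)=\Sigma p_2\circ v_1\hat x_1=0$ and $\Sigma(p_1x)=\partial_1\hat x_1$. If $\partial_1\hat x_1$ vanished, $\hat x_1$ would factor through $u_1$ by an element of $\mathcal T(\Sigma A,Y)=0$; so $p_1x\ne0$. Next, $yi_2=\hat y_2u_2i_2=0$. If $yi_1=0$, then $y=y_1u_1=(y_1,0)u$ for some $y_1$, and uniqueness gives $\hat y=(y_1,0)$, contradicting $\hat y_2\ne0$; so $yi_1\ne0$. Thus $\rho x=\mathrm{inc}_{I_1}p_1x$ and $y\sigma=yi_1\mathrm{pr}_{I_1}$. Moreover $I_2\ne0$, because $i_2p_2=f\ne0$, and so $|I_1|<|X|+|Y|$.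

\emph{$\psi\ne0$.} Otherwise $\sigma$ is a split epimorphism, say $i_1s_1-i_2s_2=1$. As $\operatorname{End}(Y)$ is local, $i_1$ or $i_2$ is a split epimorphism. In the second case $yi_2=0$ gives $y=0$. In the first case $u_1i_1=0$ gives $u_1=0$, which contradicts Lemma~\ref{lem:cone} since $C_1\ne0$. By Lemma~\ref{lem:cone} applied to $-\Sigma^{-1}\psi\colon\Sigma^{-1}Y\to X$, the components of $\rho$ and $\sigma$ at every indecomposable summand of $N$ are nonzero.

\emph{Conclusion.} Suppose first that $A\xrightarrow{p_1x}I_1\xrightarrow{yi_1}B$ are linked. Then $\rho x,y\sigma$ are linked. Indeed, if $\varphi\rho x=0$ and $y\sigma\varphi=y\sigma$, then $\varphi_1=\mathrm{pr}_{I_1}\varphi\,\mathrm{inc}_{I_1}$ satisfies $\varphi_1p_1x=\mathrm{pr}_{I_1}\varphi\rho x=0$ and $yi_1\varphi_1=y\sigma\varphi\,\mathrm{inc}_{I_1}=yi_1$. So (G0) holds. Otherwise Lemma~\ref{lem:linked}(a) gives $I_1=I'\oplus I''$ with $p_1x$ mapping into $I'$ and $yi_1$ vanishing on $I'$. Choose indecomposable summands $U'$ of $I'$ and $U''$ of $I''$ at which $p_1x$, respectively $yi_1$, has a nonzero component. The components of $\sigma$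 and $\rho$ complete these to paths $A\to U'\to Y$ and $X\to U''\to B$. Since $|U'|+|U''|\le|I_1|<|X|+|Y|$, we have $|U'|<|X|$ or $|U''|<|Y|$, which is (D).
\end{proof}

The cases (G1) and (G0) have a common form: for $c=1$ or $c=0$, the object $N$ is an extension of $X$ and $\Sigma^{-c}Y$, in one of the two orders, with linked morphisms $A\to N\to\Sigma^{-c}B$. When \eqref{eq:gluehyp} fails, a path can be shortened for trivial reasons.

\begin{corollary}\label{cor:contract}
For every path $A\xrightarrow{x}X\xrightarrow{f}Y\xrightarrow{y}B$ there are $c\in\{0,1\}$ and a path $A\to Z\to\Sigma^{-c}B$ with $|Z|\le|X|+|Y|$.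
\end{corollary}

\begin{proof}
We use induction on $|X|+|Y|$. If $yf\ne0$, take $Z=X$, $c=0$. If $fx\ne0$, take $Z=Y$, $c=0$. If $\mathcal T(\Sigma A,Y)\ne0$, take $Z=\Sigma^{-1}Y$, $c=1$. If $\mathcal T(\Sigma X,B)\ne0$, take $Z=X$, $c=1$. Otherwise Lemma~\ref{lem:glue} applies. In the cases (G1) and (G0) let $Z$ be the summand of $N$ given by Lemma~\ref{lem:linked}(b); then $|Z|\le|N|\le|X|+|Y|$. In case (D) apply the induction hypothesis to $A\to U\to Y\to B$ or to $A\to X\to U\to B$.
\end{proof}

We say that the corollary \emph{contracts} $X$ and $Y$. In a longer path, contracting two consecutive interior vertices shifts the part after them by $\Sigma^{-c}$. In a cycle of type $(m,r)$ with $m\ge3$, contracting $X_i$ and $X_{i+1}$ gives the cycle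
\[
X_{i-1}\to Z\to\Sigma^{-c}X_{i+2}\to\dots\to\Sigma^{-c}X_{i-1+m}=\Sigma^{-r-c}X_{i-1}
\]
of type $(m-1,r+c)$. The other vertices are only shifted, so the total size does not grow, and $r$ does not shrink.

\section{Long thin indecomposables}\label{sec:thin}

We measure how thin long indecomposables can be by
\[
\theta=\lim_{s\to\infty}\ \inf\bigl\{\,|B|/\ell(B)\ :\ B\text{ indecomposable},\ \ell(B)\ge s\,\bigr\},
\]
with $\inf\emptyset=\infty$; the infimum is nondecreasing in $s\ge1$. Since $|B|>\ell(B)$, we have $\theta\ge1$. In Section~\ref{sec:example} the complexes $Q[0,s]$ show that $\theta=1$.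

\begin{proposition}\label{prop:theta}
If $\mathcal T$ has a cycle, then there are indecomposables of arbitrarily large length, and $\theta<\infty$.
\end{proposition}

\begin{proof}
Let the cycle have type $(m,r)$ and total size $\sigma$. Running through it $w\ge2$ times gives a cycle of type $(wm,wr)$ and total size $w\sigma$. Contract neighbors until two vertices are left. By \eqref{eq:cyclelength} one of them, $X$, has $\ell(X)\ge wr/2$, and $|X|\le w\sigma$. Letting $w\to\infty$ we get $\theta\le2\sigma/r$.
\end{proof}

The complexes found in this proof need not come close to the optimal ratio $\theta$. We therefore start again from a nearly optimal $B$ and close it up to a cycle by a path of bounded size, which runs from a simple module at the right end of $B$ to a projective module near the left end of a shift of $B$. Such a cycle has one long and one short vertex, so second neighbors are close to each other. Going around twice and contracting each long vertex with a short one gives two long vertices of comparable size.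

\begin{proposition}\label{prop:balanced}
Suppose that $\theta<\infty$, and let $\varepsilon>0$. For arbitrarily large integers $R$ there is a cycle of type $(2,r)$ with $r\ge2R$ whose two vertices have size at most $(\theta+2\varepsilon)R$.
\end{proposition}

\begin{proof}
For each pair of a simple module $S_w$ and an indecomposable projective module $P_u$ with $S_w\sim P_u$, up to isomorphism, fix $S_w\rightsquigarrow\Sigma^{i(w,u)}P_u$ by Lemma~\ref{lem:paths}. There are finitely many pairs. Let $c_0$ bound the sum of the sizes of all vertices of each of these paths, ends included, and let $i_0=g+\max|i(w,u)|$.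

By the definition of $\theta$ there are indecomposables $B$ of arbitrarily large length $s$ with $|B|\le(\theta+\varepsilon)s$. Shift $B$ so that $a(B)=0$ and $b(B)=s$. For some $w$ we have $\mathcal T(B,\Sigma^{-s}S_w)=\operatorname{Hom}_\Lambda(B^s,S_w)\ne0$. Let $p_0\ge0$ be the lowest degree with $H^{p_0}(B)\ne0$. Then $0\to B^0\to\dots\to B^{p_0}$ is a minimal projective resolution of the cokernel of $d^{p_0-1}$ with $B^0\ne0$, so $p_0\le g$: finite global dimension keeps the cohomology close to the left end. For some $u$ we have $\mathcal T(P_u,\Sigma^{p_0}B)=\operatorname{Hom}_\Lambda(P_u,H^{p_0}(B))\ne0$. Thus $S_w\sim B\sim P_u$, and with $i=i(w,u)$ there is a path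
\[
B\to\Sigma^{-s}S_w\rightsquigarrow\Sigma^{-s+i}P_u\to\Sigma^{-s+i+p_0}B,\qquad s-i-p_0\ge R:=s-i_0.
\]
It has at least one interior vertex, and the interior vertices have total size at most $c_0$. Contracting interior vertices until one is left, we get a path $B\to Z\to\Sigma^{-r'}B$ with $|Z|\le c_0$ and $r'\ge R$.

In the cycle $B\to Z\to\Sigma^{-r'}B\to\Sigma^{-r'}Z\to\Sigma^{-2r'}B$, of type $(4,2r')$ once $R\ge1$, contract the first two vertices, and in the resulting cycle with three vertices contract the other two. This gives a cycle of type $(2,r)$ with $r\ge2R$ and vertices of size at most $|B|+|Z|\le(\theta+\varepsilon)(R+i_0)+c_0$, which is at most $(\theta+2\varepsilon)R$ for large $R$.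
\end{proof}

\section{A cycle obstructs density}\label{sec:nondense}

\begin{proposition}\label{prop:nondense}
If $\mathcal T$ has a cycle, then $\Delta_n$ is not dense, for every $n\ge1$.
\end{proposition}

The proof occupies this section. Fix $n$. By Proposition~\ref{prop:theta}, $1\le\theta<\infty$. Choose $0<\varepsilon<1$ so small that $\theta_-=\theta-\varepsilon$ and $\theta_+=\theta+2\varepsilon$ satisfy
\begin{equation}\label{eq:eps}
\theta_-\Bigl(1+\frac1{6n}\Bigr)>\theta_+ .
\end{equation}
By the definition of $\theta$ there is $s_0$ with
\begin{equation}\label{eq:thick}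
|X|\ge\theta_-\,\ell(X)\qquad\text{for all indecomposables }X\text{ with }\ell(X)\ge s_0.
\end{equation}
Fix $R\ge12$ as in Proposition~\ref{prop:balanced} with $\omega:=\lfloor R/2\rfloor\ge s_0$. Note that $\omega\ge R/3$.

\subsection{An optimal cycle}
Among the cycles $X_0\xrightarrow{f_1}X_1\xrightarrow{f_2}X_2=\Sigma^{-r}X_0$ with $r\ge2R$ and $|X_0|,|X_1|\le\theta_+R$ choose one of least total size. Extend it periodically, with morphisms $f_i\colon X_{i-1}\to X_i$, and put $a_i=a(X_i)$, $b_i=b(X_i)$.

A vertex of this size cannot be much longer than $R$. If $\ell(X_i)\ge s_0$, then \eqref{eq:thick} and \eqref{eq:eps} give $\ell(X_i)\le\theta_+R/\theta_-<7R/6$; otherwise $\ell(X_i)<R/2$. Therefore second neighbors are far apart: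
\begin{equation}\label{eq:gap}
a_{i+1}-b_{i-1}=r-\ell(X_{i-1})>\tfrac56R\ge\omega+4 .
\end{equation}
With $a_{i+1}\le b_i$ from \eqref{eq:support} we get $a_i\le b_{i-1}<a_{i+1}\le b_i$ for all $i$, so the sequences $(a_i)$ and $(b_i)$ are increasing.

For $i=1,2$ apply Lemma~\ref{lem:glue} to $X_{i-2}\to X_{i-1}\xrightarrow{f_i}X_i\to X_{i+1}$. The hypotheses \eqref{eq:gluehyp} hold because \eqref{eq:gap} and \eqref{eq:support} give $\mathcal T(X_{j-1},X_{j+1})=0=\mathcal T(\Sigma X_{j-1},X_{j+1})$ for all $j$. Case (D) would replace one vertex by a smaller one and keep $r$, against minimality. So there are $c_i\in\{0,1\}$, an object $N'_i$ with a triangle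
\begin{equation}\label{eq:junction}
\Sigma^{-1}X_i\to N_i'\to X_{i-1}\xrightarrow{f_i}X_i\ \ (c_i=1)\qquad\text{or}\qquad X_{i-1}\to N'_i\to X_i\xrightarrow{\psi_i}\Sigma X_{i-1}\ \ (c_i=0),
\end{equation}
and linked morphisms $X_{i-2}\to N'_i\to\Sigma^{-c_i}X_{i+1}$. Extend $c_i$ to all $i\in\mathbb Z$ by $c_{i+2}=c_i$.

\subsection{The periodic complex $W$}
As in Section~\ref{sec:example} we move the vertices apart so that all gluing morphisms have degree one. Define $s_0'=0$ and $s_i'=s_{i-1}'+c_i$ for $i\in\mathbb Z$, and let $L=r+c_1+c_2\ge2R$. Take $X_0,X_1$ to be minimal complexes, put $Y_i=t^{-s_i'}X_i$ for $i=0,1$, and $Y_{i+2}=t^{-L}Y_i$ for all $i$. Since $t\cong\Sigma$ and $s'_{i+2}=s'_i+c_1+c_2$, the complex $Y_i$ is the minimal complex of $\Sigma^{-s_i'}X_i$, supported on $[a_i',b_i']$ with $a_i'=a_i+s_i'$ and $b_i'=b_i+s_i'$. As $(s_i')$ is nondecreasing, $(a'_i)$ and $(b'_i)$ are increasing and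
\begin{equation}\label{eq:gap2}
a'_{i+1}-b'_{i-1}\ge\omega+4 .
\end{equation}

Fix isomorphisms $Y_j\cong\Sigma^{-s'_j}X_j$ in $\mathcal T$ for $j=0,1,2$, and let $i\in\{1,2\}$. If $c_i=1$, then $\Sigma^{-s'_{i-1}}f_i$ becomes a morphism $Y_{i-1}\to\Sigma Y_i$; if $c_i=0$, then $\Sigma^{-s'_{i-1}}\psi_i$ becomes a morphism $Y_i\to\Sigma Y_{i-1}$. Represent it by a chain map $h_i$. A chain map $U\to\Sigma U'$ is a family of maps $U^p\to U'^{\,p+1}$ that anticommutes with the differentials of $U$ and $U'$. Define $h_i$ for all $i$ by $h_{i+2}=t^{-L}h_i$, and let $N_i$ be the complex $Y_{i-1}\oplus Y_i$ with differential $d+h_i$. Then $N_{i+2}=t^{-L}N_i$. The complex $N_i$ is $\Sigma^{-1}$ of the mapping cone of $-h_i$. A cone is determined up to isomorphism by the morphism, also up to sign, so \eqref{eq:junction} gives $N_i\cong\Sigma^{-s'_{i-1}}N'_i$ for $i=1,2$. We obtain linked morphisms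
\[
\Sigma^{-s'_{i-1}}X_{i-2}\xrightarrow{\ \xi_i\ }N_i\xrightarrow{\ \eta_i\ }\Sigma^{-s'_i}X_{i+1}.
\]
The minimal complex of the source of $\xi_i$ lives in degrees $\le b_{i-2}+s'_{i-1}\le b'_{i-2}+1$, and that of the target of $\eta_i$ in degrees $\ge a_{i+1}+s_i'\ge a'_{i+1}-1$. Applying powers of $t^{-L}$ we get linked $\xi_i,\eta_i$ with these support bounds for all $i\in\mathbb Z$.

Let $W=\bigoplus_{i\in\mathbb Z}Y_i$ with $D=\sum_id_{Y_i}+\sum_ih_i$. Each $W^p$ is finitely generated projective. Since the $h_i$ anticommute with the differentials, $D^2=(\sum_ih_i)^2$. Here $h_ih_i=0$, and the only other composites that can be nonzero are maps of degree $2$ from $Y_{i-1}$ to $Y_{i+1}$ or from $Y_{i+1}$ to $Y_{i-1}$, which vanish by \eqref{eq:gap2}. So $W$ is a complex. It is $L$-periodic, and as a graded module it is $\Delta_L(Y_0\oplus Y_1)$. Hence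
\begin{equation}\label{eq:periodsum}
\sum_{p=1}^{L}\dim\operatorname{Hom}_\Lambda(W^p,S)=|X_0|+|X_1|\le2\theta_+R\le\theta_+L .
\end{equation}
So $W$ has at most $\theta_+$ units of size per degree. Linkedness says that it cannot be cut in a short window.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.95]
\fill[gray!25] (4.6,-0.3) rectangle (6.1,1.5);
\draw[->] (-0.3,-0.3) -- (11.3,-0.3) node[right] {$p$};
\draw[very thick] (0,1) -- (2.9,1) node[midway,above] {$Y_{i-2}$};
\draw[very thick] (2.6,0.2) -- (5.6,0.2) node[pos=0.35,above] {$Y_{i-1}$};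
\draw[very thick] (5.3,1) -- (8.3,1) node[pos=0.6,above] {$Y_i$};
\draw[very thick] (8,0.2) -- (11,0.2) node[midway,above] {$Y_{i+1}$};
\node[below] at (4.6,-0.3) {$q$};
\node[below] at (6.1,-0.3) {$q+\omega$};
\end{tikzpicture}
\caption{Supports of the bounded complexes $Y_j$ that are glued to the periodic complex $W$, drawn over the axis of degrees. Second neighbors are more than $\omega$ apart, so a window of degrees $[q,q+\omega]$ meets at most two consecutive complexes $Y_{i-1}$ and $Y_i$.}
\label{fig:window}
\end{figure}

\begin{lemma}\label{lem:nocut}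
Let $q\in\mathbb Z$. There is no chain map $\varphi\colon W\to W$ with $\varphi^p=0$ for $p<q$ and $\varphi^p=1$ for $p>q+\omega$.
\end{lemma}

\begin{proof}
Suppose $\varphi$ exists. Let $i$ be maximal with $b'_{i-2}+2\le q$. Then $q\le b'_{i-1}+1$, and \eqref{eq:gap2} gives $q+\omega+3\le a'_{i+1}$. By monotonicity, the complexes $Y_j$ with $j\le i-2$ end below degree $q-1$ and those with $j\ge i+1$ start above degree $q+\omega+1$ (Figure~\ref{fig:window}). So in degrees $q-1,\dots,q+\omega+1$ the complex $W$ coincides with $N_i$, including the differentials between these degrees. Define $\varphi_N$ on $N_i$ to be $0$ in degrees $<q$, $\varphi^p$ in degrees $q\le p\le q+\omega$, and $1$ in degrees $>q+\omega$. It agrees with $\varphi$ in degrees $q-1,\dots,q+\omega+1$, is $0$ in all degrees $\le q-1$ and $1$ in all degrees $\ge q+\omega+1$, so it is a chain map. Represent $\xi_i,\eta_i$ by chain maps on minimal complexes. The source of $\xi_i$ lives in degrees $\le b'_{i-2}+1<q$, so $\varphi_N\xi_i=0$. The target of $\eta_i$ lives in degrees $\ge a'_{i+1}-1>q+\omega$, so $\eta_i\varphi_N=\eta_i$. This contradicts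 linkedness.
\end{proof}

\subsection{Pieces must overlap}
Suppose now that $\Delta_n$ is dense, and put $\nu=nL$. By Lemma~\ref{lem:multiple}, $W$, viewed as a $\nu$-periodic complex, is isomorphic in $\mathrm D_\nu$ to $\Delta_\nu E$, where $E=\bigoplus_\lambda E_\lambda$ is a finite sum of indecomposable minimal complexes. Let $V=\bigoplus_{\lambda,j}t^{j\nu}E_\lambda$; we call the summands $t^{j\nu}E_\lambda$ \emph{pieces}. By Lemma~\ref{lem:fold}(c), $W\cong V$ in $\mathrm K$.

This bounds the size of $E$ from above. The complex $V$ is minimal, while $W$ need not be, and $\mathrm K(W,\Sigma^{-p}S)$ is a subquotient of $\operatorname{Hom}_\Lambda(W^p,S)$. So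
\[
\dim\operatorname{Hom}_\Lambda(V^p,S)=\dim\mathrm K(V,\Sigma^{-p}S)=\dim\mathrm K(W,\Sigma^{-p}S)\le\dim\operatorname{Hom}_\Lambda(W^p,S).
\]
Summing over $\nu$ consecutive degrees and using \eqref{eq:periodsum} we get
\begin{equation}\label{eq:upper}
|E|\le2n\theta_+R .
\end{equation}
The lower bound comes from Lemma~\ref{lem:nocut}, which we transport along the homotopy equivalence.

\begin{lemma}\label{lem:cross}
For every $q\in\mathbb Z$ there is a piece $G$ with $a(G)<q$ and $b(G)\ge q+\omega$.
\end{lemma}

\begin{proof}
Suppose there is none, and let $e\colon V\to V$ be the projection onto the pieces $G$ with $a(G)\ge q$. Then $e^p=0$ for $p<q$. The other pieces have $b(G)<q+\omega$, so $e^p=1$ for $p\ge q+\omega$. Let $\alpha\colon W\to V$ and $\beta\colon V\to W$ be chain maps with $1-\beta\alpha=Dh+hD$, where $h^p\colon W^p\to W^{p-1}$. The map $\beta e\alpha$ vanishes in degrees $<q$, but in high degrees it equals $\beta\alpha$ and not $1$; we correct it by the upper part of the homotopy. Let $k^p=h^p$ for $p>q+\omega$ and $k^p=0$ otherwise, and put $\varphi=\beta e\alpha+Dk+kD$, a chain map.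 For $p<q$ we have $e^p=0$ and $k^p=k^{p+1}=0$, so $\varphi^p=0$. For $p>q+\omega$ we have $e^p=1$, $k^p=h^p$ and $k^{p+1}=h^{p+1}$, so $\varphi^p=(\beta\alpha+Dh+hD)^p=1$. This contradicts Lemma~\ref{lem:nocut}.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:nondense}]
Let $J_\lambda$ be the set of integers $q$ with $a(E_\lambda)<q\le b(E_\lambda)-\omega$. It is empty unless $\ell(E_\lambda)>\omega$, in which case we call $\lambda$ \emph{long} and $J_\lambda$ has $\ell(E_\lambda)-\omega$ elements. The piece $t^{j\nu}E_\lambda$ is $E_\lambda$ moved by a multiple of $\nu$, so Lemma~\ref{lem:cross} says that every residue class modulo $\nu$ meets some $J_\lambda$. Hence $\sum_{\lambda\text{ long}}(\ell(E_\lambda)-\omega)\ge\nu$. In particular there is a long $\lambda$, and $\sum_{\lambda\text{ long}}\ell(E_\lambda)\ge\nu+\omega$: to go once around the circle of $\nu$ degrees, the pieces have to cover at least $\omega$ extra degrees. Long pieces have length $>\omega\ge s_0$, so \eqref{eq:thick} applies to them. With $\nu\ge2nR$ and $\omega\ge R/3$ we obtain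
\[
|E|\ge\theta_-(\nu+\omega)\ge2nR\,\theta_-\Bigl(1+\frac1{6n}\Bigr)>2n\theta_+R
\]
by \eqref{eq:eps}. This contradicts \eqref{eq:upper}, so $\Delta_n$ is not dense.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:hered} gives (i)$\Rightarrow$(ii) and (i)$\Rightarrow$(v), and (ii)$\Rightarrow$(iii) is trivial. Proposition~\ref{prop:nondense} gives (iii)$\Rightarrow$(iv), Proposition~\ref{prop:theta} gives (v)$\Rightarrow$(iv), and Proposition~\ref{prop:nocycle} gives (iv)$\Rightarrow$(i).
\end{proof}

\begin{thebibliography}{9}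

\bibitem{BBD}
Beilinson, Bernstein and Deligne, \emph{Faisceaux pervers}.

\bibitem{Stai}
Torkil Stai, \emph{The triangulated hull of periodic complexes}, arXiv:1510.03574 (2015).

\end{thebibliography}
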